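\title{A regular foliation that is not cohomologically K\"ahler}

\begin{abstract}
A foliation $\mathcal F$ of dimension $p$ on a compact K\"ahler manifold is cohomologically K\"ahler if the $p$-th power of every K\"ahler class has nonzero image in $H^p(\omega_{\mathcal F})$. We disprove the conjecture that every regular foliation has this property. The counterexample is a foliation by surfaces on a projective fourfold, obtained by blowing up a flat $\mathbb P^2$-bundle over a ball quotient along its tautological section. We show that all regular foliations of dimension $p$ and codimension $q$ are cohomologically K\"ahler if and only if $p\le1$ or $q\le1$, and in the example we determine which K\"ahler classes in an explicit three-parameter family violate the condition.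
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $Z$ be a connected compact K\"ahler manifold of dimension $n$, with holomorphic tangent bundle $T_Z$. A \emph{foliation} $\mathcal F$ on $Z$ is a coherent subsheaf $T_{\mathcal F}\subset T_Z$ that is closed under the Lie bracket and saturated, meaning that $T_Z/T_{\mathcal F}$ is torsion-free. Its dimension $p$ is the rank of $T_{\mathcal F}$, and its codimension is $q=n-p$. It is \emph{regular} if $T_{\mathcal F}$ is a subbundle; by the Frobenius theorem it is then locally the kernel of the differential of a submersion onto an open subset of $\mathbb C^q$. The canonical bundle of $\mathcal F$ is $\omega_{\mathcal F}=(\Lambda^pT_{\mathcal F})^*$. Restricting $p$-forms to $T_{\mathcal F}$ gives a morphism $\Omega^p_Z\to\omega_{\mathcal F}$, hence a map $H^p(Z,\Omega^p_Z)\to H^p(Z,\omega_{\mathcal F})$.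

\begin{definition}\label{def:ck}
The foliation $\mathcal F$ is \emph{cohomologically K\"ahler} if, for every K\"ahler class $\gamma\in H^1(Z,\Omega^1_Z)$, the image of $\gamma^p\in H^p(Z,\Omega^p_Z)$ in $H^p(Z,\omega_{\mathcal F})$ is nonzero.
\end{definition}

A K\"ahler form restricts to a K\"ahler form on every leaf of a regular foliation, so its $p$-th power restricts to a volume form on every leaf. The definition asks whether this pointwise positivity leaves a trace in cohomology. It does when there is something to integrate over. If $q=0$, the condition says that $\int_Z\gamma^n\ne0$. If a regular foliation has a compact leaf $S$, then $\omega_{\mathcal F}|_S=K_S$, and restricting further to $H^p(S,K_S)$ sends $\gamma^p$ to $(\gamma|_S)^p$, whose integral is positive. Two further cases are known, in which no compact leaf is assumed: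
\begin{itemize}
\item[(i)] regular foliations of codimension one are cohomologically K\"ahler;
\item[(ii)] a regular foliation with $T_Z=T_{\mathcal F}\oplus G$ for a holomorphic subbundle $G$ is cohomologically K\"ahler.
\end{itemize}
These cases suggest the following conjecture, posed in \cite{DPPT}.

\begin{quote}
\textbf{Conjecture.} \emph{Every regular foliation on a compact K\"ahler manifold is cohomologically K\"ahler.}
\end{quote}

We show that it is false, and find the dimensions in which it holds.

\begin{theorem}\label{thm:A}
There are a smooth projective fourfold $X$, a regular foliation $\mathcal F$ on $X$ of dimension $2$ and codimension $2$, and an ample class $\gamma$ on $X$ such that $\gamma^2$ maps to $0$ in $H^2(X,\omega_{\mathcal F})$. Hence $\mathcal F$ is not cohomologically K\"ahler, and the conjecture is false.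
\end{theorem}

\begin{theorem}\label{thm:B}
Fix $p,q\ge0$. Every regular foliation of dimension $p$ and codimension $q$ on a compact K\"ahler manifold is cohomologically K\"ahler if and only if $p\le1$ or $q\le1$. When $p,q\ge2$ there are projective counterexamples. In particular, the conjecture holds on manifolds of dimension at most $3$ and fails in every dimension at least $4$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $X$ and $\mathcal F$ be the fourfold and the foliation of Theorem~\ref{thm:A}, and let $h,\zeta,\lambda\in H^{1,1}(X)$ be the classes defined in Sections~\ref{sec:ball} and~\ref{sec:fourfold}. For $s,t,u\in\mathbb R$, the class $\gamma=sh+t\zeta+u\lambda$ is K\"ahler if and only if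
\[ s>0,\qquad t>0,\qquad u+t>s .\]
For such $\gamma$, the image of $\gamma^2$ in $H^2(X,\omega_{\mathcal F})$ is zero if and only if $u=0$. For example, $h+2\zeta$ is the class of an ample line bundle, and its square maps to $0$.
\end{theorem}

The proof rests on one change of viewpoint. By Serre duality, the possible substitutes for integration over a leaf are the classes in $H^q(Z,\det N^*)$, where $N$ is the normal bundle of $\mathcal F$. One such class always exists: it lifts $c_1(N)^q$. In the example it spans the whole group, so the condition in Definition~\ref{def:ck} reduces to the nonvanishing of one intersection number $\int_X\gamma^2c_1(N)^2$, and we arrange that this quadratic form in $\gamma$ changes sign inside the K\"ahler cone. Section~\ref{sec:model} shows the mechanism on the blow-up of $\mathbb P^2\times\mathbb P^2$ along the diagonal, which is also the local model of $X$.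

\section{Duality and the normal bundle}\label{sec:duality}

We compute $H^k(Z,\mathcal E)$, for a holomorphic vector bundle $\mathcal E$, as the $\bar\partial$-cohomology of $\mathcal E$-valued $(0,k)$-forms. The wedge product makes $\bigoplus_kH^k(Z,\Lambda^k\mathcal E)$ a commutative ring, functorial in $\mathcal E$. On a compact K\"ahler manifold, Hodge theory identifies $H^k(Z,\Omega^k_Z)$ with $H^{k,k}(Z)\subset H^{2k}(Z,\mathbb C)$, compatibly with products and with $\int_Z$. Chern classes are taken in real cohomology. If a line bundle has transition functions $f_{ij}$, the class of the \v{C}ech cocycle $d\log f_{ij}$ in $H^1(Z,\Omega^1_Z)$ is its first Chern class times a nonzero universal constant. An \emph{ample class} is the first Chern class of an ample line bundle; it is a K\"ahler class. Pullbacks are often omitted from the notation.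

Let $\mathcal F$ be a regular foliation on $Z$, with normal bundle $N=T_Z/T_{\mathcal F}$ and conormal sequence
\begin{equation}\label{eq:conormal}
0\to N^*\to\Omega^1_Z\to T^*_{\mathcal F}\to0 .
\end{equation}
The two arrows induce ring homomorphisms, written $\beta\mapsto j(\beta)$ from $H^k(Z,\Lambda^kN^*)$ to $H^k(Z,\Omega^k_Z)$ and $\alpha\mapsto\alpha_{\mathcal F}$ from $H^k(Z,\Omega^k_Z)$ to $H^k(Z,\Lambda^kT^*_{\mathcal F})$. The class in Definition~\ref{def:ck} is $(\gamma^p)_{\mathcal F}=\gamma_{\mathcal F}^{\,p}$.

\begin{lemma}\label{lem:serre}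
A class $\alpha\in H^p(Z,\Omega^p_Z)$ satisfies $\alpha_{\mathcal F}=0$ if and only if $\int_Z\alpha\cdot j(\beta)=0$ for all $\beta\in H^q(Z,\det N^*)$.
\end{lemma}

\begin{proof}
The kernel of $\Omega^p_Z\to\omega_{\mathcal F}$ is $N^*\wedge\Omega^{p-1}_Z$, and $N^*\wedge\det N^*=0$. So the wedge product $\Omega^p_Z\otimes\det N^*\to K_Z$ factors through a map $\omega_{\mathcal F}\otimes\det N^*\to K_Z$, which is the isomorphism given by \eqref{eq:conormal}. Through this isomorphism, Serre duality is a perfect pairing
\[ H^p(Z,\omega_{\mathcal F})\times H^q(Z,\det N^*)\to H^n(Z,K_Z)\cong\mathbb C, \]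
and the factorization says that it pairs $\alpha_{\mathcal F}$ and $\beta$ to $\int_Z\alpha\cdot j(\beta)$.
\end{proof}

To use the lemma we need classes in the image of $j$. Here, and only here in this section, the involutivity of $T_{\mathcal F}$ enters.

\begin{lemma}\label{lem:lift}
There is a class $\nu\in H^1(Z,N^*)$ with $j(\nu)=c_1(N)$. Consequently $c_1(N)^q=j(\nu^q)$ with $\nu^q\in H^q(Z,\det N^*)$, and $c_1(N)^{q+1}=0$.
\end{lemma}

\begin{proof}
Cover $Z$ by open sets $U_i$ with submersions $g_i:U_i\to\mathbb C^q$ such that $\ker dg_i=T_{\mathcal F}$. The form $\eta_i=g_i^*(dy_1\wedge\dots\wedge dy_q)$ is a frame of $\det N^*$ on $U_i$; write $\eta_i=f_{ij}\eta_j$. Near a point of $U_i\cap U_j$ the map $g_i$ is constant on the fibers of $g_j$, so $g_i=\varphi\circ g_j$ for a local biholomorphism $\varphi$ of $\mathbb C^q$, and $f_{ij}=(\det D\varphi)\circ g_j$. Thus $d\log f_{ij}$ is pulled back by $g_j$ and is a section of $N^*$. The cocycle $d\log f_{ij}$ defines a class in $H^1(Z,N^*)$, and a constant multiple $\nu$ of it maps to $c_1(N)$. The last assertion holds because $\Lambda^{q+1}N^*=0$.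
\end{proof}

\begin{corollary}\label{cor:criterion}
Suppose that $H^q(Z,\det N^*)$ is one-dimensional and that $c_1(N)^q\ne0$. Then for every $\gamma\in H^{1,1}(Z)$, the class $\gamma^p$ maps to $0$ in $H^p(Z,\omega_{\mathcal F})$ if and only if $\int_Z\gamma^p\,c_1(N)^q=0$.
\end{corollary}

\begin{proof}
The class $\nu^q$ is nonzero because $j(\nu^q)\neq0$, so it spans $H^q(Z,\det N^*)$. Apply Lemma~\ref{lem:serre}.
\end{proof}

\section{Small dimension or codimension}\label{sec:small}

We prove the positive half of Theorem~\ref{thm:B}. We include proofs of the known facts (i) and (ii), because they show what a counterexample has to avoid.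

\begin{proposition}\label{prop:small}
A regular foliation $\mathcal F$ on $Z$ is cohomologically K\"ahler if $p\le1$, if $q\le1$, or if $T_{\mathcal F}$ has a holomorphic complement in $T_Z$.
\end{proposition}

\begin{proof}
Let $\gamma$ be a K\"ahler class, and denote by the same letter a K\"ahler form in it. If $p=0$, then $\gamma^0=1\ne0$ in $H^0(Z,\mathcal O_Z)$. If $q=0$, then $\gamma^n\ne0$ in $H^n(Z,K_Z)$.

\emph{The case $p=1$.} We show that $\gamma_{\mathcal F}\neq0$ in $H^1(Z,T^*_{\mathcal F})$ whenever $p\ge1$; for $p=1$ this is the claim. If $\gamma_{\mathcal F}=0$, the cohomology sequence of \eqref{eq:conormal} gives $\gamma=j(\mu)$ with $\mu\in H^1(Z,N^*)$. Then $\gamma^n=j(\mu^n)$, and $\mu^n=0$ because $N^*$ has rank $q<n$. This contradicts $\int_Z\gamma^n>0$.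

\emph{The split case.} If $T_Z=T_{\mathcal F}\oplus G$, write $\gamma=\gamma'+\gamma''$ with $\gamma'\in H^1(Z,T^*_{\mathcal F})$ and $\gamma''\in H^1(Z,G^*)$, so that $\gamma'=\gamma_{\mathcal F}$. Powers of $\gamma'$ beyond $p$ and of $\gamma''$ beyond $q$ vanish for reasons of rank. Hence $0\ne\gamma^n=\binom np\gamma'^{\,p}\gamma''^{\,q}$, and $\gamma_{\mathcal F}^{\,p}\ne0$.

\emph{The case $q=1$, $n\ge2$.} By Lemma~\ref{lem:serre} it suffices to find $\beta\in H^1(Z,N^*)$ with $\int_Z\gamma^{n-1}j(\beta)\ne0$. If $\int_Z\gamma^{n-1}c_1(N)\ne0$, take $\beta=\nu$ from Lemma~\ref{lem:lift}. Otherwise we use the Hodge index theorem: a real $(1,1)$-class $\alpha$ with $\int_Z\alpha\gamma^{n-1}=0$ has $\int_Z\alpha^2\gamma^{n-2}<0$ unless $\alpha=0$. Since $c_1(N)^2=0$ by Lemma~\ref{lem:lift}, we get $c_1(N)=0$, and the $\partial\bar\partial$-lemma gives a flat Hermitian metric on $N^*$. Choose local holomorphic frames $\eta_i$ of $N^*\subset\Omega^1_Z$ of norm one. They differ by locally constant factors of modulus one, so $\eta_i\wedge d\bar\eta_i$ and $\sqrt{-1}\,\eta_i\wedge\bar\eta_i$ are global forms. Stokes'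 theorem applied to the first gives $\int_Zd\eta_i\wedge d\bar\eta_i\wedge\gamma^{n-2}=0$. For a $(2,0)$-form $\phi$, the form $\phi\wedge\bar\phi\wedge\gamma^{n-2}$ is a positive constant times $|\phi|^2\gamma^n$, as one sees in an orthonormal coframe. Hence $d\eta_i=0$. Then $\sqrt{-1}\,\eta_i\wedge\bar\eta_i$ is a $\bar\partial$-closed $N^*$-valued $(0,1)$-form. Its class $\beta$ has $\int_Z\gamma^{n-1}j(\beta)>0$, because the form is semipositive and nowhere zero.
\end{proof}

Neither low-rank argument reaches $p=q=2$. The first shows that $\gamma_{\mathcal F}\ne0$ but says nothing about $\gamma_{\mathcal F}^2$. The last uses the Hodge index theorem, which concerns $(1,1)$-classes, whereas for $q=2$ the class to be tested is $c_1(N)^2$.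

\section{A model: the blow-up of the diagonal of $\mathbb P^2\times\mathbb P^2$}\label{sec:model}

From now on $\mathbb P(\cdot)$ is the space of lines, and $\mathcal O(-1)$ is the tautological line subbundle. Let $W=\mathbb C^3$ and
\[ M=\{(x,v,V)\in\mathbb P(W)\times\mathbb P(W)\times Gr(2,W)\ :\ x\subset V,\ v\subset V\}. \]
A point of $M$ is a projective line with two marked points $x$ and $v$, which may coincide. Choose an affine chart $\mathbb C^2\subset\mathbb P(W)$ containing $x$ and $v$ in which the line is not vertical. If $m$ is the slope of the line, then $x=v+\tau(1,m)$ for a unique $\tau\in\mathbb C$, and $(v,m,\tau)$ are coordinates on $M$. Three facts can be read off in these coordinates.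
\begin{itemize}
\item[(a)] The map $M\to\mathbb P(W)\times\mathbb P(W)$ that forgets $V$ sends $(v,m,\tau)$ to the pair with $x-v=(\tau,\tau m)$. It is the blow-up of the diagonal, with exceptional divisor $\{x=v\}=\{\tau=0\}$.
\item[(b)] The map $g:M\to\mathbb P(W)$, $(x,v,V)\mapsto v$, is a submersion.
\item[(c)] The fiber $g^{-1}(v)$ is the $x$-plane blown up at the point $v$, and the exceptional divisor of $M$ cuts it transversally along the exceptional curve.
\end{itemize}
Thus the regular foliation of $\mathbb P(W)\times\mathbb P(W)$ by the planes $\{v=\text{const}\}$ stays regular after the blow-up. The reason is that the diagonal is transverse to the leaves: each leaf is merely blown up at a point.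

The blow-up creates a new class of negative square along the leaves. Let $H$ and $h$ be the hyperplane classes of the $x$-plane and the $v$-plane, let $D$ be the class of the exceptional divisor, and let $\gamma=ah+cH-tD$. The normal bundle of the foliation is $g^*T_{\mathbb P(W)}$, so $c_1(N)=3h$, and $h^2$ is the class of a leaf. On a leaf, $h$ vanishes, $H^2=1$, $H\cdot D=0$ and $D^2=-1$, so
\begin{equation}\label{eq:model}
\int_M\gamma^2h^2=c^2-t^2 .
\end{equation}
This is an indefinite form, as desired. It cannot vanish on a K\"ahler class, since the leaves are compact, and we can see which curves prevent it. The exceptional curve of a leaf has degree $t$, and the strict transform of a line through $v$ has degree $c-t$. So a K\"ahler class has $c>t>0$.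

The plan is to keep the formula \eqref{eq:model} and remove the curves that force $c>t$. We let $x$ range over an open set of $\mathbb P(W)$ that contains no line, and we recover compactness by dividing by a discrete group of linear maps, which acts on $M$ and permutes the fibers of $g$. The unit ball has both properties. The lines through $v$ become discs, and we will see that a formula of the shape \eqref{eq:model} survives while the inequality $c>t$ does not.

\section{Tautological bundles on a ball quotient}\label{sec:ball}

Equip $W$ with the Hermitian form $\langle w,w\rangle=-|w_0|^2+|w_1|^2+|w_2|^2$, and let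
\[ \mathbb B=\{[x]\in\mathbb P(W):\langle x,x\rangle<0\}=\{[1:z_1:z_2]:|z|<1\}. \]
The group $SU(2,1)$ acts on $\mathbb B$ transitively and properly, with compact stabilizers. Let $\Gamma\subset SU(2,1)$ be a torsion-free cocompact discrete subgroup; one exists by Borel's theorem \cite{Borel} and Selberg's lemma. The stabilizer in $\Gamma$ of a point of $\mathbb B$ is discrete and compact, so finite, so trivial. Hence $B=\Gamma\backslash\mathbb B$ is a compact complex surface, and $\Gamma$-equivariant bundles on $\mathbb B$ descend to $B$.

Let $E=\Gamma\backslash(\mathbb B\times W)$. It is a flat bundle of rank $3$, so $c_i(E)=0$ for $i>0$. Let $L\subset E$ be the tautological line subbundle, whose fiber over $[x]$ is $\mathbb Cx$, let $Q=E/L$, and put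
\[ \lambda=c_1(L). \]
The identification $T_{[x]}\mathbb P(W)=\operatorname{Hom}(\mathbb Cx,W/\mathbb Cx)$ is equivariant, so $T_B\cong L^*\otimes Q$. From $c(Q)=(1+\lambda)^{-1}=1-\lambda+\lambda^2$ we obtain
\begin{equation}\label{eq:chernB}
\begin{aligned}
c_1(T_B)&=c_1(Q)-2\lambda=-3\lambda,\\
c_2(T_B)&=c_2(Q)-c_1(Q)\lambda+\lambda^2=3\lambda^2 .
\end{aligned}
\end{equation}

Let $\varpi:Y=\mathbb P(T_B)=\mathbb P(Q)\to B$. A line in $Q_x$ is the same as a plane $V$ with $L_x\subset V\subset E_x$, so a point of $Y$ is a pair $(x,V)$. We also write $V\subset\varpi^*E$ for the resulting rank $2$ bundle on $Y$; then $\mathcal O_{\mathbb P(Q)}(-1)=V/L$ and $\mathcal O_{\mathbb P(T_B)}(-1)=L^*\otimes V/L$. With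
\[ \zeta=c_1(\mathcal O_{\mathbb P(T_B)}(1)) \]
this gives
\begin{equation}\label{eq:chernV}
c_1(V/L)=\lambda-\zeta,\qquad c_1(V)=2\lambda-\zeta .
\end{equation}

These formulas hold equally over $\mathbb P(W)$ with $E$ trivial, where $L=\mathcal O(-1)$ is negative. The ball reverses the signs.

\begin{lemma}\label{lem:pos}
The class $\lambda$ is ample on $B$, the class $\zeta$ is ample on $Y$, and $\zeta-\lambda$ is represented by a semipositive $(1,1)$-form on $Y$. In particular $B$ and $Y$ are projective, and $e:=\int_B\lambda^2>0$.
\end{lemma}

\begin{proof}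
Recall that for a Hermitian line bundle with local holomorphic frame $\sigma$, the form $-\frac{\sqrt{-1}}{2\pi}\partial\bar\partial\log|\sigma|^2$ represents $c_1$, and that the bundle is ample if this form is positive (Kodaira). The form $-\langle\ ,\ \rangle$ is a metric on $L$. The form $\langle\ ,\ \rangle$ is positive definite on $x^\perp\cong W/\mathbb Cx$, which gives a metric on $Q$, and so on $V/L$; projecting $q$ to $x^\perp$, the squared norm of the class of $q\in W$ is $\langle q,q\rangle-|\langle q,x\rangle|^2/\langle x,x\rangle$. Both metrics are $SU(2,1)$-invariant, so it suffices to examine their curvature over the origin $z=0$.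

For the frame $x=(1,z)$ of $L$ we have $-\log|x|^2=-\log(1-|z|^2)=|z|^2+O(|z|^4)$. Its Levi form at $0$ is $\xi\mapsto|\xi|^2$, so $\lambda$ is ample.

Trivialize $Q$ by the classes of the basis vectors $e_1,e_2$. Let $m$ be an affine coordinate on the fiber $\mathbb P^1$ of $\varpi$ and $q=q(m)=(0,q_1,q_2)$ the corresponding holomorphic frame of $V/L$. The class $\zeta-\lambda=c_1((V/L)^*)$ is represented by $\frac{\sqrt{-1}}{2\pi}\partial\bar\partial$ of
\[ \log\Big(|q|^2+\frac{|q_1\bar z_1+q_2\bar z_2|^2}{1-|z|^2}\Big)=\log|q|^2+\frac{|q_1\bar z_1+q_2\bar z_2|^2}{|q|^2}+O(|z|^4). \]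
The second term is quadratic in $z$, so at $z=0$ the Levi form has no mixed terms in $z$ and $m$. On a tangent vector $(\xi,\mu)$ it equals $|\mu|^2_{FS}+|q_1\bar\xi_1+q_2\bar\xi_2|^2/|q|^2\ge0$, where $|\mu|_{FS}$ is the Fubini--Study norm. This is the semipositive form. Adding the form that represents $\lambda$ adds $|\xi|^2$ and makes the sum positive definite, so $\zeta$ is ample.
\end{proof}

\section{The foliated fourfold}\label{sec:fourfold}

\subsection*{Construction}
Let $\hat X\subset M$ be the open set where $x\in\mathbb B$, and let $X=\Gamma\backslash\hat X$. Forgetting $v$ or forgetting $V$ gives two descriptions of $X$: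
\[
\begin{array}{ccc}
X & \overset{b}{\longrightarrow} & X_0=\mathbb P(E)\\[2pt]
{\scriptstyle\rho}\big\downarrow\ \, & & \big\downarrow{\scriptstyle\pi}\\[2pt]
Y & \overset{\varpi}{\longrightarrow} & B
\end{array}
\]
The map $\rho$ identifies $X$ with the $\mathbb P^1$-bundle $\mathbb P(V)$ over $Y$, so $X$ is a smooth projective fourfold. By fact (a) of Section~\ref{sec:model}, $b$ is the blow-up of $X_0=\Gamma\backslash(\mathbb B\times\mathbb P(W))$ along the section $\mathbb P(L)=\{v=x\}$ of $\pi$. Its exceptional divisor $\Delta=\{v=x\}\subset X$ is also the section of $\rho$ given by $L\subset V$, so $\Delta\cong Y$. The first description will give the intersection numbers and the ample classes; the second will give the cohomology of $\det N^*$. The line $v\subset V\subset E_x$ is tautological for both, so $\mathcal O_{\mathbb P(V)}(1)=b^*\mathcal O_{\mathbb P(E)}(1)$, and we put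
\[ h=c_1(\mathcal O_{\mathbb P(V)}(1)). \]

By fact (b), $g:\hat X\to\mathbb P(W)$ is a submersion, and it is $\Gamma$-equivariant. So $\ker dg$ descends to an involutive subbundle $T_{\mathcal F}\subset T_X$ of rank $2$, a regular foliation with $p=q=2$. Its leaves are the images of the fibers of $g$, which are copies of $\mathbb B$ for $v\notin\mathbb B$ and of $\mathbb B$ blown up at $v$ for $v\in\mathbb B$. The normal bundle is the descent of $g^*T_{\mathbb P(W)}$. As $T_{X_0/B}$ is the descent of the pullback of $T_{\mathbb P(W)}$ to $\mathbb B\times\mathbb P(W)$, we have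
\begin{equation}\label{eq:N}
N\cong b^*T_{X_0/B}.
\end{equation}
The blow-up is essential: on $X_0$ the foliation $\{v=\text{const}\}$ has the complement $T_{X_0/B}$ and is cohomologically K\"ahler by Proposition~\ref{prop:small}.

\subsection*{Intersection numbers}
Recall the projective bundle relation. If $F$ is a bundle of rank $r$ and $\xi=c_1(\mathcal O_{\mathbb P(F)}(1))$, then $F\otimes\mathcal O(1)$ has a nowhere vanishing section on $\mathbb P(F)$, so $\xi^r+c_1(F)\xi^{r-1}+\dots+c_r(F)=0$. Integration along the fiber sends $\xi^{r-1}$ to $1$ and lower powers of $\xi$ to $0$.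

For $F=E$ the relation reads $h^3=0$, since $E$ is flat, and the Euler sequence $0\to\mathcal O\to\pi^*E\otimes\mathcal O(1)\to T_{X_0/B}\to0$ with \eqref{eq:N} gives $c_1(N)=3h$.

\begin{lemma}\label{lem:int}
On $Y$ we have $\int_Y\zeta^3=6e$, $\int_Y\zeta^2\lambda=3e$, $\int_Y\zeta\lambda^2=e$ and $\lambda^3=0$. On $X$, for $\gamma=sh+t\zeta+u\lambda$,
\begin{equation}\label{eq:form}
\int_X\gamma^2h^2=e\,u\,(u+2t).
\end{equation}
\end{lemma}

\begin{proof}
Write $c_i=c_i(T_B)$. The relation $\zeta^2=-c_1\zeta-c_2$ and \eqref{eq:chernB} give $\varpi_*\zeta=1$, $\varpi_*\zeta^2=-c_1=3\lambda$ and, after multiplying by $\zeta$, $\varpi_*\zeta^3=c_1^2-c_2=9\lambda^2-3\lambda^2=6\lambda^2$. The numbers on $Y$ follow by the projection formula, and $\lambda^3=0$ because $B$ is a surface. The relation $h^2=-c_1(V)h-c_2(V)$ and \eqref{eq:chernV} give $\rho_*h^2=\zeta-2\lambda$. Therefore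
\begin{align*}
\int_X\zeta^2h^2&=\int_Y\zeta^2(\zeta-2\lambda)=6e-6e=0,\\
\int_X\zeta\lambda h^2&=\int_Y\zeta\lambda(\zeta-2\lambda)=3e-2e=e,\\
\int_X\lambda^2h^2&=\int_Y\lambda^2(\zeta-2\lambda)=e .
\end{align*}
Since $h^3=0$, we have $\gamma^2h^2=(t\zeta+u\lambda)^2h^2$, whose integral is $2tu\,e+u^2e$.
\end{proof}

The first of the three numbers is the heart of the matter: $\zeta$ is ample on $Y$, yet $\int_X\zeta^2h^2=0$, and adding a multiple of $h$ to $\zeta$ does not change this.

\subsection*{The vanishing criterion}
The vanishing of $\int_X\gamma^2h^2$ is necessary for $\gamma_{\mathcal F}^2=0$. It is sufficient only if no other class in $H^2(X,\det N^*)$ detects $\gamma^2$, so we compute this group.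

\begin{proposition}\label{prop:crit}
The group $H^2(X,\det N^*)$ is one-dimensional. For every $\gamma\in H^{1,1}(X)$, the class $\gamma^2$ maps to $0$ in $H^2(X,\omega_{\mathcal F})$ if and only if $\int_X\gamma^2h^2=0$.
\end{proposition}

\begin{proof}
If $f:S'\to S$ is a projective bundle or the blow-up of a smooth center in a manifold, then $f_*\mathcal O_{S'}=\mathcal O_S$ and $R^if_*\mathcal O_{S'}=0$ for $i>0$. The projection formula and the Leray spectral sequence then give $H^k(S',f^*\mathcal L)=H^k(S,\mathcal L)$ for every line bundle $\mathcal L$ on $S$. By \eqref{eq:N}, $\det N^*=b^*K_{X_0/B}$. We apply the fact to $b$, then Serre duality on the fourfold $X_0$, where $K_{X_0}\otimes K_{X_0/B}^{-1}=\pi^*K_B$, then the fact to $\pi$: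
\[ H^2(X,\det N^*)=H^2(X_0,K_{X_0/B})\cong H^2(X_0,\pi^*K_B)^*=H^2(B,K_B)^*\cong\mathbb C . \]
Moreover $c_1(N)^2=9h^2$ is nonzero, because $\int_X\lambda^2h^2=e>0$ by \eqref{eq:form}. Corollary~\ref{cor:criterion} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The line bundle $\mathcal O_{\mathbb P(V)}(1)$ is ample on the fibers of $\rho$, and $\zeta$ is ample on $Y$ by Lemma~\ref{lem:pos}. Hence $\gamma=h+m\zeta$ is ample on $X$ for all large integers $m$. This class has $u=0$, so $\int_X\gamma^2h^2=0$ by \eqref{eq:form}, and $\gamma^2$ maps to $0$ in $H^2(X,\omega_{\mathcal F})$ by Proposition~\ref{prop:crit}.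
\end{proof}

\section{K\"ahler classes on the fourfold}\label{sec:cone}

A real $(1,1)$-class on a compact K\"ahler manifold is \emph{nef} if it lies in the closure of the K\"ahler cone. We use three standard facts. The K\"ahler cone is open and convex, so sums of nef classes are nef and the sum of a nef class and a K\"ahler class is K\"ahler. A class with a semipositive representative is nef; this applies to $\lambda$, $\zeta$ and $\zeta-\lambda$, pulled back to $Y$ or $X$, by Lemma~\ref{lem:pos}. On a projective manifold, $c_1(\mathcal L)$ is nef if the line bundle $\mathcal L$ has nonnegative degree on every curve (Kleiman).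

The divisor $\Delta$ governs both directions of the proof. On $\Delta$ the tautological line $v$ is $L_x$, so $h|_\Delta=-\lambda$ under $\Delta\cong Y$. The composite $\mathcal O_{\mathbb P(V)}(-1)\to\rho^*V\to\rho^*(V/L)$ vanishes exactly on $\Delta$, and to first order, because on each fiber of $\rho$ it is a section of $\mathcal O(1)$. With \eqref{eq:chernV} this gives
\begin{equation}\label{eq:Delta}
[\Delta]=h+\lambda-\zeta .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\gamma=sh+t\zeta+u\lambda$ and let $\mathcal C\subset\mathbb R^3$ be the open cone $\{s>0,\ t>0,\ u+t>s\}$. The three inequalities say that the coefficients in the decomposition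
\begin{equation}\label{eq:decomp}
\gamma=s(h+\lambda)+t(\zeta-\lambda)+(u+t-s)\lambda
\end{equation}
are positive.

\emph{Necessity.} Assume that $\gamma$ is K\"ahler. Its degree on a fiber of $\rho$ is $s$, so $s>0$. By \eqref{eq:decomp} and $h|_\Delta=-\lambda$, its restriction to $\Delta\cong Y$ is the K\"ahler class $t(\zeta-\lambda)+(u+t-s)\lambda$. This class has degree $t$ on a fiber of $\varpi$, so $t>0$. If $u+t-s\le0$, adding the nef class $(s-u-t)\lambda$ shows that $t(\zeta-\lambda)$ is K\"ahler on $Y$. But Lemma~\ref{lem:int} gives
\[ \int_Y(\zeta-\lambda)^3=6e-3\cdot3e+3\cdot e=0, \]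
a contradiction. Hence $u+t>s$.

\emph{Sufficiency.} The classes $\zeta-\lambda$ and $\lambda$ are nef. So is $h+\lambda$, which is the first Chern class of a line bundle: it vanishes on $\Delta$, so it has degree $0$ on curves in $\Delta$, and by \eqref{eq:Delta} it equals $\zeta+[\Delta]$, which has nonnegative degree on every irreducible curve not contained in $\Delta$. By \eqref{eq:decomp}, $\gamma$ is nef whenever $(s,t,u)\in\mathcal C$. To pass from nef to K\"ahler, let $\eta=h+m\zeta$ be an ample class as in the proof of Theorem~\ref{thm:A}. As $\mathcal C$ is open, $(s-\epsilon,t-\epsilon m,u)\in\mathcal C$ for small $\epsilon>0$. So $\gamma-\epsilon\eta$ is nef, and $\gamma=(\gamma-\epsilon\eta)+\epsilon\eta$ is K\"ahler.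

\emph{The failure locus.} On $\mathcal C$ we have $u+2t>s+t>0$, so the number \eqref{eq:form} vanishes if and only if $u=0$. Proposition~\ref{prop:crit} gives the second assertion. Finally $(1,2,0)\in\mathcal C$, so $h+2\zeta$ is a K\"ahler class. It is the first Chern class of a line bundle, which has a metric of positive curvature by the $\partial\bar\partial$-lemma and is ample by Kodaira's theorem.
\end{proof}

\begin{remark}\label{rem:compare}
To compare with the model, use \eqref{eq:Delta} to write $\gamma=ah+c\lambda-t[\Delta]$ with $a=s+t$ and $c=u+t$. Then \eqref{eq:form} reads $\int_X\gamma^2h^2=e(c^2-t^2)$, which is the analog of \eqref{eq:model}. The K\"ahler condition becomes $0<t<a<c+t$. It allows $c>t$, $c=t$ and $c<t$, so $\int_X\gamma^2h^2$ takes both signs on the K\"ahler cone; for instance it is $3e$ at $(s,t,u)=(1,1,1)$ and $-5e$ at $(1,3,-1)$. In the model $h^2$ is the class of a compact leaf. On $X$ neither $h^2$ nor $-h^2$ pairs positively with all squares of K\"ahler classes.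
\end{remark}

\begin{remark}\label{rem:conseq}
By Proposition~\ref{prop:small} and the observation on compact leaves in Section~\ref{sec:intro}, $T_{\mathcal F}$ has no holomorphic complement in $T_X$ and $\mathcal F$ has no compact leaf. In this example $\gamma^2$ maps to $0$ for some K\"ahler classes and not for others. We make no claim about regular foliations for which $\gamma^p$ maps to $0$ for every K\"ahler class.
\end{remark}

\section{Products and the sharp range}\label{sec:products}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $p\le1$ or $q\le1$, apply Proposition~\ref{prop:small}. Let $p,q\ge2$, and let $(X,\mathcal F,\gamma)$ be as in Theorem~\ref{thm:A}. We add the missing dimensions as factors, one tangent and one transverse to the leaves. Let $A$ and $A'$ be connected projective manifolds of dimensions $p-2$ and $q-2$, with ample classes $\kappa$ and $\kappa'$ (zero for a point). On $X'=X\times A\times A'$ put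
\[ T_{\mathcal F'}=\mathrm{pr}_1^*T_{\mathcal F}\oplus\mathrm{pr}_2^*T_A . \]
If $\mathcal F$ is given locally by a submersion $g_i$, then $\mathcal F'$ is given locally by $(g_i\circ\mathrm{pr}_1,\mathrm{pr}_3)$, so it is a regular foliation of dimension $p$ and codimension $q$. The class $\gamma'=\gamma+\kappa+\kappa'$ is ample.

The map $\mathrm{pr}_3^*\Omega^1_{A'}\to T^*_{\mathcal F'}$ is zero, so $\kappa'$ restricts to $0$ and $\gamma'_{\mathcal F'}=\gamma_{\mathcal F}+\kappa$, with $\gamma_{\mathcal F}\in H^1(X',\mathrm{pr}_1^*T^*_{\mathcal F})$ and $\kappa\in H^1(X',\mathrm{pr}_2^*\Omega^1_A)$. In the binomial expansion of $(\gamma_{\mathcal F}+\kappa)^p$, the factor $\gamma_{\mathcal F}^{\,k}$ vanishes for $k>2$, since $T^*_{\mathcal F}$ has rank $2$, and $\kappa^{p-k}$ vanishes for $k<2$, since $\Omega^1_A$ has rank $p-2$. Hence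
\[ (\gamma'^{\,p})_{\mathcal F'}=\binom p2\,\gamma_{\mathcal F}^2\,\kappa^{p-2}. \]
Here $\gamma_{\mathcal F}^2$ is the pullback of the image of $\gamma^2$ in $H^2(X,\omega_{\mathcal F})$, which is $0$. So $\mathcal F'$ is not cohomologically K\"ahler.

For the last assertion, $p+q\le3$ forces $p\le1$ or $q\le1$, and in dimension $n\ge4$ one takes $p=2$ and $q=n-2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Borel}
Borel, \emph{Compact Clifford--Klein forms of symmetric spaces}, Topology (1963).

\bibitem{DPPT}
St\'ephane Druel, Jorge Vit\'orio Pereira, Brent Pym, Fr\'ed\'eric Touzet, \emph{Numerically flat foliations and holomorphic Poisson geometry}, arXiv:2411.08806 (2024).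

\end{thebibliography}
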